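\title{Subloops of free Bol loops of exponent two}

\begin{abstract}
We prove that every subloop of a free Bol loop of exponent two is again a free Bol loop of exponent two. The free loop is realized on the involutions of a free product of groups of order two. A subloop then determines a subgroup generated by involutions, whose coset graph is a tree, and the homomorphisms out of the subloop are the solutions of a system of equations spread over this tree. We solve the system level by level and find that its solutions depend on free parameters. The proof gives a formula for the rank of a subloop, determines which free loops embed in a given one, and shows that the projective loops of the variety are free.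
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{loop} is a nonempty set with a binary operation $(x,y)\mapsto xy$ that has a two-sided identity element $1$ and in which, for all $a$ and $b$, each of the equations $ax=b$ and $ya=b$ has a unique solution. A (right) \emph{Bol loop} is a loop satisfying the identity
\begin{equation}\label{eq:bol}
x((yz)y)=((xy)z)y .
\end{equation}
Let $\mathbf{B}_2$ be the variety of Bol loops of exponent two, that is, of Bol loops satisfying $xx=1$. For a set $X$ let $B(X)$ be the free object of $\mathbf{B}_2$ on $X$: it contains $X$, and every map from $X$ to a loop $M\in\mathbf{B}_2$ extends uniquely to a homomorphism $B(X)\to M$. A loop in $\mathbf{B}_2$ is \emph{free} if it is isomorphic to $B(Y)$ for some set $Y$; the cardinal $|Y|$ is an isomorphism invariant (Section~\ref{sec:prelim}), called the \emph{rank}. The question of this paper is whether every subloop of a free loop in $\mathbf{B}_2$ is free.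

The variety $\mathbf{B}_2$ lies between two varieties in which the answer is yes. Its associative members are the groups of exponent two, that is, the vector spaces over $\mathbb{F}_2$, and every subspace of a vector space has a basis. At the other end, it is known that in the variety of all loops every subloop of a free loop is free. The smallest cases agree with this: $B(\emptyset)$ is trivial, and $B(\{x\})$ is the group $C_2=\mathbb{Z}/2\mathbb{Z}$, because $\{1,m\}$ is a subloop for every element $m$ of every $M\in\mathbf{B}_2$; so for $|X|\le1$ the subloops of $B(X)$ are $B(\emptyset)$ and $B(X)$. It is also known that for $|X|>1$ the loop $B(X)$ has proper subloops that are free. On the other hand, such a property is not automatic for a variety defined by an exponent. Among groups satisfying $x^4=1$, the free object on one generator is cyclic of order four, and its subgroup of order two is not free, since a free object on a nonempty set maps onto the cyclic group of order four. The conjecture posed in \cite{GRS} is that the answer for $\mathbf{B}_2$ is yes. We prove it.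

\begin{theorem}\label{thm:main}
Every subloop of a free Bol loop of exponent two is a free Bol loop of exponent two.
\end{theorem}

The proof gives a formula for the rank of a subloop, stated as Theorem~\ref{thm:rank} once the notation is available. The formula shows that, unlike the dimension of a vector space, the rank can increase on passing to a subloop.

\begin{theorem}\label{thm:cons}
\begin{enumerate}
\item[(1)] Let $|X|\ge2$ and let $\varepsilon\colon B(X)\to C_2$ be a homomorphism that is $0$ on some $x\in X$ and $1$ on some $y\in X$. Then the subloop $\ker\varepsilon$ is free of infinite rank.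
\item[(2)] Let $|X|\ge 2$. Then $B(Y)$ embeds in $B(X)$ if and only if $|Y|\le\max(|X|,\aleph_0)$, and the subloops of $B(X)$ are, up to isomorphism, exactly these $B(Y)$.
\item[(3)] The projective objects of $\mathbf{B}_2$, that is, the retracts of free loops, are exactly the free loops.
\end{enumerate}
\end{theorem}

The proof moves the problem into a group. In $\mathbf{B}_2$ the right multiplications form a conjugation-invariant set of permutations of order at most two, and this property characterizes the variety (Section~\ref{sec:prelim}). In Section~\ref{sec:model} we realize $B(X)$ as the set $K$ consisting of $1$ and the involutions of a free product $G$ of groups of order two; here $K$ is a transversal to a torsion-free malnormal subgroup $H$, which is built in countably many levels. A subloop $A$ generates a subgroup $\Gamma\le G$, and $\Gamma\backslash G$ carries a tree (Section~\ref{sec:tree}). The tree gives generators of $A$ at once, but they satisfy relations, which come from $H\cap\Gamma$, and it is not apparent how to extract a basis from them. We therefore count homomorphisms instead of choosing a basis. In Section~\ref{sec:hom}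 the set $\operatorname{Hom}(A,M)$ becomes the solution set of local equations on the tree. In Section~\ref{sec:solve} we solve the equations, first by hand in an example and then in general, and find a bijection $\operatorname{Hom}(A,M)\cong M^Y$ that is natural in $M$; by Yoneda's lemma, $A\cong B(Y)$. The general solution rests on two facts: each edge of the tree carries at most one equation that links its two sides, and one such equation can always be absorbed by a symmetry of the system. Theorem~\ref{thm:cons} is proved in Section~\ref{sec:cons}.

\section{Right multiplications and involutions}\label{sec:prelim}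

Permutations and group actions are written on the right, all other maps on the left. A homomorphism of loops is a map that preserves the product; it then preserves $1$ and the solutions of $ax=b$ and $ya=b$.

\subsection*{Loops as transversals}
Let $M\in\mathbf{B}_2$. For $y\in M$ let $R_y$ be the permutation $x\mapsto xy$ of $M$, and put $K_M=\{R_y:y\in M\}$ and $S_M=\langle K_M\rangle\le\operatorname{Sym}(M)$. The Bol identity \eqref{eq:bol} says
\begin{equation}\label{eq:RRR}
R_yR_zR_y=R_{(yz)y}.
\end{equation}
Three consequences are used throughout. Taking $z=1$ gives $R_y^2=R_{yy}=1$. Hence the left side of \eqref{eq:RRR} is a conjugate of $R_z$, and $K_M$ is invariant under conjugation by $S_M$. Finally $1R_y=y$, so an element $s\in K_M$ is determined by the image of $1$, namely $s=R_{1s}$.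

Both divisions can be expressed by the product. The solution of $ya=b$ is $ba$, and the solution of $ax=b$ is $(a(ba))a$, because \eqref{eq:bol} gives $a((a(ba))a)=((aa)(ba))a=(ba)a=b$. So the subloops of $M$ are the nonempty subsets closed under the product.

Let $H_M$ be the stabilizer of $1$ in $S_M$. The coset $H_Ms$ consists of the elements of $S_M$ that send $1$ to $1s$, so it contains exactly one element of $K_M$, namely $R_{1s}$; in particular $R_{ab}$ is the element of $K_M$ in $H_MR_aR_b$. Thus $M$ can be recovered from the triple $(S_M,H_M,K_M)$. Conversely, every triple of this kind defines a loop in $\mathbf{B}_2$.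

\begin{lemma}\label{lem:triple}
Let $G$ be a group, $H$ a subgroup, and $K\subseteq G$ a conjugation-invariant subset with $1\in K$ and $a^2=1$ for all $a\in K$. Suppose that every coset $Hg$ contains exactly one element of $K$, and let $a*b$ be the element of $K$ in $Hab$. Then $(K,*)\in\mathbf{B}_2$. Moreover $(a*b)*a=aba$, and $(\cdots(a_1*a_2)*\cdots)*a_m$ is the element of $K$ in $Ha_1a_2\cdots a_m$.
\end{lemma}

\begin{proof}
The map $a\mapsto Ha$ is a bijection $K\to H\backslash G$, and since $H(a*b)=(Ha)b$ it carries $R_b$ to the action of $b$ on cosets. This gives the last statement, and it shows that each $R_b$ is bijective, that $1$ is the identity element and that $a*a=1$. The equation $a*x=b$ means $Hax=Hb$, that is, $Haxa=Hba$. Since $x\mapsto axa$ is a permutation of $K$, exactly one $x\in K$ satisfies it. Finally $aba\in K$, so $(a*b)*a=aba$, and $R_{(a*b)*a}$ corresponds to the action of $aba$ on cosets. Hence $R_{(a*b)*a}=R_aR_bR_a$, which is the Bol identity.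
\end{proof}

\subsection*{Free products of groups of order two}
For a set $I$ of \emph{letters} let $G(I)$ be the free product of groups $\langle i\rangle$ of order two, $i\in I$. We use the standard description. A word is \emph{reduced} if no two adjacent letters are equal; every element of $G(I)$ is represented by exactly one reduced word; two words represent the same element if and only if they are related by insertions and deletions of subwords $ii$; and a homomorphism from $G(I)$ to a group is given by choosing, for each letter, an element whose square is $1$. A nonempty reduced word is \emph{cyclically reduced} if it has length $1$ or its first and last letters differ. Removing equal first and last letters shows that every nontrivial element is conjugate to a cyclically reduced word. The powers of a cyclically reduced word of length at least $2$ are reduced, so such a word has infinite order. Therefore the nontrivial elements of finite order in $G(I)$ are involutions, and they are exactly the conjugates of letters. Let $K(I)$ be the set consisting of $1$ and all involutions of $G(I)$. For $I\subseteq J$ we regard $G(I)$ as a subgroup of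 $G(J)$, and then $K(I)\subseteq K(J)$.

\subsection*{Recognizing free loops}
We write $M^Y$ for the set of maps $Y\to M$. All the sets that we attach to a loop $M\in\mathbf{B}_2$ consist of $M$-valued maps or pairs of such maps, and a homomorphism $\alpha\colon M\to M'$ acts on them by composition. A family of bijections between such sets is \emph{natural} if it commutes with the action of every $\alpha$. We need Yoneda's lemma in the following form.

\begin{lemma}\label{lem:yoneda}
Let $A\in\mathbf{B}_2$ and let $Y$ be a set. If there are natural bijections $\theta_M\colon\operatorname{Hom}(A,M)\to M^Y$, $M\in\mathbf{B}_2$, then $A\cong B(Y)$.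
\end{lemma}

\begin{proof}
Put $j=\theta_A(\mathrm{id}_A)\colon Y\to A$. Naturality applied to $f\colon A\to M$ gives $\theta_M(f)=f\circ j$. So every map $Y\to M$ equals $f\circ j$ for exactly one homomorphism $f$. Let $u\colon B(Y)\to A$ extend $j$, and let $v\colon A\to B(Y)$ satisfy $v(j(y))=y$ for $y\in Y$. Then $v\circ u$ is the identity on $Y$ and $u\circ v\circ j=j$, so both composites are identities by uniqueness.
\end{proof}

The rank is well defined. Let $\mathbb{F}_2^{(Y)}$ be the $\mathbb{F}_2$-vector space with basis $Y$. Every homomorphism from $B(Y)$ to an elementary abelian $2$-group factors uniquely through the homomorphism $B(Y)\to\mathbb{F}_2^{(Y)}$ that is the identity on $Y$. So $\mathbb{F}_2^{(Y)}$ is the largest elementary abelian $2$-group quotient of $B(Y)$, and its dimension $|Y|$ depends only on the isomorphism type of $B(Y)$.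

\section{A model of the free loop}\label{sec:model}

By Lemma~\ref{lem:triple}, the free loop should come from a triple in which the group is as free as possible. The first candidate is $(G(X),1,K(X))$. Here each coset contains at most one element of $K(X)$, but for $x\ne y$ in $X$ the coset of $xy$ contains none, so the product $x*y$ is missing. The remedy is to adjoin a new letter $k$, to serve as $x*y$, and to put $k(xy)^{-1}$ into $H$, so that $Hk=Hxy$; then one repeats. The danger is that enlarging $H$ may bring two involutions into one coset. We control this with a stronger property that survives the construction.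

Let $H\le G=G(I)$, and let $V=H\backslash G$ with base point $o=H$. We call $H$ \emph{good} if
\begin{enumerate}
\item[(G1)] no involution of $G$ fixes a point of $V$, and
\item[(G2)] every nontrivial element of $G$ fixes at most one point of $V$.
\end{enumerate}
The stabilizer of $Hg$ is $g^{-1}Hg$. So (G1) says that $H$ contains no involution, that is, $H$ is torsion-free, and (G2) says that $H$ is \emph{malnormal}: $H\cap g^{-1}Hg\ne1$ implies $g\in H$. A violation of either condition involves finitely many group elements. Hence, if the sets $I_\alpha$ and the good subgroups $H_\alpha\le G(I_\alpha)$ form increasing chains, then $\bigcup H_\alpha$ is good in $G(\bigcup I_\alpha)$.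

\begin{lemma}\label{lem:atmostone}
If $H\le G(I)$ is good, then every coset $Hg$ contains at most one element of $K(I)$.
\end{lemma}

\begin{proof}
Let $r,s\in K(I)$ with $or=os$. Then $rs$ fixes $o$, since $ors=oss=o$, and it fixes $or$, since $(or)rs=os=or$. If $or\ne o$, then $rs=1$ by (G2), so $r=s$. If $or=os=o$, then $r=s=1$ by (G1).
\end{proof}

\begin{lemma}\label{lem:extend}
Let $H\le G=G(I)$ be good and let $d\in G$ with $d\notin HK(I)$. Let $I^+=I\sqcup\{k\}$. Then $H^+=\langle H,kd^{-1}\rangle$ is good in $G^+=G(I^+)$.
\end{lemma}

The hypothesis on $d$ is necessary. If $d\in Hr$ with $r\in K(I)$, then $H^+k=H^+d=H^+r$ with $k\ne r$, so $H^+$ is not good by Lemma~\ref{lem:atmostone}.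

\begin{proof}
Goodness is a property of the action on cosets, so we build this action directly: the letter $k$ has to exchange $o$ and $od$, and everywhere else we let it act as freely as possible. Put $\delta=od$; the hypothesis says $\delta\notin oK(I)$, in particular $\delta\ne o$. Let $V^+$ consist of the points of $V$, which have \emph{depth} $0$, and the pairs $(v,w)$ with $v\in V\setminus\{o,\delta\}$ and $w$ a reduced word in $I^+$ that begins with $k$; the depth of $(v,w)$ is the length of $w$. On $V$ the letters of $I$ act as before, while $k$ exchanges $o$ and $\delta$ and sends every other $v\in V$ to $(v,k)$. A letter $i\in I^+$ sends $(v,w)$ to $(v,w')$, where $w'$ is the reduced form of $wi$, and $(v,k)k=v$. Each letter acts as a permutation of order two without fixed points; for the letters of $I$ on $V$ this is (G1). So $G^+$ acts on $V^+$, the action is transitive, and involutions, being conjugates of letters, have no fixed points. Thus (G1) holds for $V^+$.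

At a point of positive depth, the last letter of $w$ lowers the depth and all other letters raise it. Consider the path $p_0$, $p_j=p_{j-1}w_j$ $(1\le j\le m)$ that reads a word $w_1\cdots w_m$.
\begin{enumerate}
\item[(P1)] If the word is reduced and $p_0,p_m\in V$, then all $p_j$ lie in $V$.
\item[(P2)] If the word is cyclically reduced, $m\ge2$ and $p_m=p_0$, then all $p_j$ lie in $V$.
\end{enumerate}
Indeed, otherwise let $p_j$ have maximal depth, which is positive; in (P1) we have $0<j<m$, and in (P2) we read indices modulo $m$. Since $p_jw_j=p_{j-1}$ and $p_jw_{j+1}=p_{j+1}$, neither $w_j$ nor $w_{j+1}$ raises the depth at $p_j$. Hence $w_j=w_{j+1}$, a contradiction. Note also that a $k$-step from a point of $V$ to a point of $V$ exchanges $o$ and $\delta$.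

\emph{The stabilizer of $o$ is $H^+$.} The group $H$ fixes $o$, and $okd^{-1}=\delta d^{-1}=o$. Conversely, let $g\in G^+$ fix $o$ and write its reduced word as $u_0ku_1k\cdots ku_s$ with $u_j\in G$. By (P1) the path from $o$ stays in $V$, so each $k$-step and each $u_j$ leads from a point of $\{o,\delta\}$ to a point of $\{o,\delta\}$. Put $t_o=1$ and $t_\delta=d$, so that $ot_v=v$. For a $k$-step from $v$ to $v'$ the element $t_vkt_{v'}^{-1}$ is $kd^{-1}$ or $dk=(kd^{-1})^{-1}$. For a step $u_j$ from $v$ to $v'$ the element $t_vu_jt_{v'}^{-1}$ lies in $G$ and fixes $o$, so it lies in $H$. The product of these elements telescopes to $t_ogt_o^{-1}=g$. Hence $g\in H^+$, and $V^+\cong H^+\backslash G^+$.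

\emph{Condition} (G2). Suppose $g\ne1$ fixes $p\ne q$ in $V^+$. After conjugating $g$ and moving $p,q$ accordingly, $g$ is cyclically reduced, of length at least $2$ by (G1). By (P2) the paths that read $g$ from $p$ and from $q$ stay in $V$. If $g\in G$, this contradicts (G2) for $V$. Otherwise a cyclic permutation, which is again a conjugation, gives $g=ku_1ku_2\cdots ku_s$ with $1\ne u_j\in G$. Since $p,q,pk,qk\in V$, we have $\{p,q\}=\{pk,qk\}=\{o,\delta\}$. The distinct points $pku_1$ and $qku_1$ lie in $\{o,\delta\}$ as well: for $s\ge2$ because the next $k$-step stays in $V$, and for $s=1$ because they are $p$ and $q$. So $u_1$ permutes $\{o,\delta\}$. If $u_1$ fixes both points, then $u_1=1$ by (G2) for $V$, a contradiction. If $u_1$ exchanges them, then $u_1^2$ fixes both, so $u_1^2=1$ and $\delta=ou_1\in oK(I)$, contrary to the hypothesis on $d$.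
\end{proof}

We now iterate. The letters are adjoined in countably many levels, so that each new letter stands for a word in letters of lower level. Both the universal property of the model and the induction of Section~\ref{sec:solve} depend on this.

\begin{proposition}\label{prop:levels}
For every set $X$ there are sets $X=I_0\subseteq I_1\subseteq I_2\subseteq\cdots$ and, for every $n\ge0$ and $k\in I_{n+1}\setminus I_n$, an element $d_k\in G_n=G(I_n)$, with the following property. Put
\[
I=\bigcup_nI_n,\quad D=I\setminus X,\quad G=G(I),\quad K=K(I),\quad h_k=kd_k^{-1},\quad H=\langle h_k:k\in D\rangle .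
\]
Then $H$ is good in $G$ and $G=HK$. Hence every coset $Hg$ contains exactly one element of $K$.
\end{proposition}

\begin{proof}
The group $H_0=1$ is good in $G_0$, since $G_0$ acts freely on itself. Suppose $I_n$ and a good subgroup $H_n\le G_n$ are given. Well-order $G_n=\{g_\alpha\}_{\alpha<\kappa}$ and define pairs $(J_\alpha,H^\alpha)$ for $\alpha\le\kappa$, starting from $(I_n,H_n)$ and taking unions at limit ordinals. If $g_\alpha\in H^\alpha K(J_\alpha)$, the pair is left unchanged at step $\alpha$. Otherwise we adjoin a new letter $k$, put $d_k=g_\alpha$ and $H^{\alpha+1}=\langle H^\alpha,kd_k^{-1}\rangle$; then $g_\alpha=(kd_k^{-1})^{-1}k\in H^{\alpha+1}K(J_{\alpha+1})$. All $H^\alpha$ are good, by Lemma~\ref{lem:extend} and the remark on unions. Let $(I_{n+1},H_{n+1})=(J_\kappa,H^\kappa)$; then $G_n\subseteq H_{n+1}K(I_{n+1})$. The union $H=\bigcup H_n$ is good, it is generated by the $h_k$, and $G=\bigcup G_n\subseteq HK$. The last statement follows from Lemma~\ref{lem:atmostone}.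
\end{proof}

We fix these data. By Lemma~\ref{lem:triple}, $(K,*)\in\mathbf{B}_2$, where $a*b$ is the element of $K$ in $Hab$. Juxtaposition of elements of $K$ always means the product in $G$.

\begin{proposition}\label{prop:model}
The loop $(K,*)$ is free on $X$. Moreover, for every homomorphism $f\colon K\to M$ with $M\in\mathbf{B}_2$ there is a homomorphism $\Psi\colon G\to S_M$ such that $\Psi(H)$ fixes $1$ and $\Psi(a)=R_{f(a)}$ for all $a\in K$.
\end{proposition}

\begin{proof}
\emph{$X$ generates $K$.} Let $L$ be the subloop generated by $X$. We show $I_n\subseteq L$ by induction on $n$. If $k\in I_{n+1}\setminus I_n$ and $d_k=i_1\cdots i_m$ with $i_j\in I_n$, then $Hk=Hd_k$, so $k=(\cdots(i_1*i_2)*\cdots)*i_m\in L$ by Lemma~\ref{lem:triple}. In the same way, an element $a\in K$ written as a word in $I$ is the left-normed $*$-product of the letters of that word. So $L=K$.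

\emph{Maps extend.} Let $f_0\colon X\to M$. Define $\Psi$ on $G_0,G_1,\dots$ in turn by $\Psi(x)=R_{f_0(x)}$ for $x\in X$ and $\Psi(k)=R_{1\Psi(d_k)}$ for $k\in I_{n+1}\setminus I_n$. This is possible because $d_k\in G_n$ and because $R_y^2=1$, which is where exponent two enters. Now $1\Psi(k)=1\Psi(d_k)$, so $\Psi(h_k)$ fixes $1$, and so does $\Psi(H)$. Thus $1\Psi(g)$ depends only on $Hg$. Put $f(a)=1\Psi(a)$ for $a\in K$. The element $\Psi(a)$ is $1$ or a conjugate of some $\Psi(i)\in K_M$, so $\Psi(a)\in K_M$ and $\Psi(a)=R_{f(a)}$. Hence $f(a*b)=1\Psi(ab)=f(a)R_{f(b)}=f(a)f(b)$, and $f$ is a homomorphism that extends $f_0$. It is the only one because $X$ generates $K$; so every homomorphism $K\to M$ arises in this way, which gives the second statement.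
\end{proof}

From now on $B(X)=(K,*)$. Different well-orderings in Proposition~\ref{prop:levels} give models that are isomorphic by an isomorphism fixing $X$, so we may choose the well-orderings to suit our purpose.

\begin{example}\label{ex:kl}
Let $X=\{x,y\}$ and let the well-ordering of $G_0$ begin with $xy$, $yx$, $(xy)^2$. Identify $V=G_0$ with $\mathbb{Z}$ by sending a reduced word of length $m$ to $m$ if it begins with $x$ and to $-m$ if it begins with $y$; then $x$ exchanges $2m$ and $2m+1$, and $y$ exchanges $2m-1$ and $2m$. The element $xy$ has infinite order, so a letter $k$ with $d_k=xy$ and $h_k=kyx$ is adjoined. In $V^+$ it exchanges $0$ and $2$, and it leads out of $V$ at all other integers. The element $yx$ needs no new letter, because the involution $xykyx$ moves $0$ to $2$, then to $0$, then to $-2$. So $x*y=k$ and $y*x=xykyx$ are different. In particular $B(\{x,y\})$ is not a group, since groups of exponent two are commutative; it is infinite, since it contains $K(X)$.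

The element $(xy)^2$ does need a new letter. Suppose an involution moves $0$ to $4$. Its reduced word is a palindrome (a conjugate $uiu^{-1}$ of a letter is a palindrome, and stays one under reduction), and by (P1) the path from $0$ stays in $V$. After the last $k$, or from the start if there is no $k$, the path runs from $0$ or $2$ to $4$ along the line, so the word ends in $xy$ and begins with $yx$. But then the path reaches $-2$ and, being reduced and confined to $V$, continues to the left. So a letter $l$ with $d_l=xyxy$ and $h_l=lyxyx$ is adjoined, and $l=x*(yxy)$ because $Hl=Hx\cdot yxy$.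
\end{example}

\section{The tree of a subloop}\label{sec:tree}

Let $A\subseteq K$ be a subloop of $B(X)$ and let $\Gamma=\langle A\rangle\le G$. The first observation is that $(\Gamma,H\cap\Gamma,A)$ is again a triple as in Lemma~\ref{lem:triple}:
\begin{equation}\label{eq:triple}
\Gamma=(H\cap\Gamma)A,\qquad K\cap\Gamma=A .
\end{equation}
Indeed, $Hba=H(b*a)$ for $a,b\in A$, so $HA$ is stable under right multiplication by the generators of $\Gamma$, and $H\Gamma=HA$. If $g\in\Gamma$, then $Hg=Hb$ for some $b\in A$, and $gb^{-1}\in H\cap\Gamma$. If moreover $g\in K$, then $g=b$ by Lemma~\ref{lem:atmostone}.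

To understand $\Gamma$ we look at its coset graph. Let $C$ be the graph whose vertices are the cosets $c\in\Gamma\backslash G$, with base vertex $c_0=\Gamma$, and which has an edge $\{c,ci\}$ of \emph{color} $i$ for every letter $i\in I$ and every $c$ with $ci\ne c$. We write $c\in C$ for vertices. A pair $(c,i)$ with $ci=c$ is called a \emph{wall}, and $W$ is the set of walls. A word read from a vertex traces a path in $C$ that pauses at each wall it meets.

\begin{lemma}\label{lem:tree}
The graph $C$ is a tree.
\end{lemma}

\begin{proof}
The graph is connected because $G$ acts transitively, and no edge joins a vertex to itself. Fix an edge $\eta$ with a direction. For a word $u$ let $\nu(u)$ be the number of forward minus the number of backward traversals of $\eta$ by the path that reads $u$ from $c_0$. Inserting $ii$ does not change $\nu$, so $\nu$ is a function on $G$, and on the stabilizer $\Gamma$ of $c_0$ it is a homomorphism to $\mathbb{Z}$. Since $\mathbb{Z}$ is torsion-free and $\Gamma$ is generated by elements of order at most two, $\nu$ vanishes on $\Gamma$. If $C$ stayed connected after deleting $\eta$, we could go from $c_0$ to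 the initial vertex of $\eta$ avoiding $\eta$, cross $\eta$, and return to $c_0$ avoiding $\eta$; the label of this path would be an element of $\Gamma$ with $\nu=1$. So every edge is a bridge, and a connected graph all of whose edges are bridges is a tree.
\end{proof}

The proof uses only that $\Gamma$ is generated by involutions, and this is needed: the coset graph of $\langle xy\rangle$ in $G(\{x,y\})$ has two vertices joined by two edges.

For $c\in C$ let $\tau_c\in G$ be the label of the geodesic from $c_0$ to $c$. For a wall $w=(c,i)$ put $r_w=\tau_ci\tau_c^{-1}$. This involution fixes $c_0$, so $r_w\in K\cap\Gamma=A$.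

\begin{lemma}\label{lem:walls}
The group $\Gamma$ is the free product of the groups $\langle r_w\rangle$ of order two, $w\in W$. In particular, every element of $A\setminus\{1\}$ is conjugate in $\Gamma$ to some $r_w$.
\end{lemma}

\begin{proof}
Let $g=i_1\cdots i_m\in\Gamma$ and $c_j=c_0i_1\cdots i_j$, so $c_m=c_0$. Then $g=\prod_{j=1}^m\tau_{c_{j-1}}i_j\tau_{c_j}^{-1}$. If $c_{j-1}\ne c_j$, then the geodesic from $c_0$ to one of these vertices is the geodesic to the other followed by the edge of color $i_j$, so the factor is $1$. If $c_{j-1}=c_j$, the factor is $r_{(c_j,i_j)}$. So the $r_w$ generate $\Gamma$.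

Now let $w_j=(c_j,i_j)$, $1\le j\le m$, be walls with $m\ge1$ and $w_j\ne w_{j+1}$. Let $\gamma_j$ be the label of the geodesic from $c_j$ to $c_{j+1}$; canceling the common initial segment of $\tau_{c_j}$ and $\tau_{c_{j+1}}$ gives $\tau_{c_j}^{-1}\tau_{c_{j+1}}=\gamma_j$. Then
\[
r_{w_1}\cdots r_{w_m}=\tau_{c_1}\,i_1\,\gamma_1\,i_2\,\gamma_2\cdots\gamma_{m-1}\,i_m\,\tau_{c_m}^{-1}.
\]
The label of a geodesic is reduced, since two consecutive edges of the same color form a backtrack. A geodesic that ends or starts at $c_j$ does so with a letter that moves $c_j$, hence not with $i_j$. If $\gamma_j$ is empty, then $c_j=c_{j+1}$ and $i_j\ne i_{j+1}$. So the word on the right is reduced and nonempty, and the product is not $1$. This shows $\Gamma\cong G(W)$. The last statement holds because the involutions of $G(W)$ are the conjugates of letters.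
\end{proof}

So far $H$ has played no role. Its trace on the tree is the orbit
\[
\Delta=c_0H\subseteq C,
\]
whose elements we call \emph{marked} vertices. For $A=\{1\}$ the tree is the Cayley graph of $G$, the marked vertices are the elements of $H$, and no involution carries one of them to another because $H$ contains no involution. The next lemma extends this to every subloop. It is the key to the proof.

\begin{lemma}\label{lem:key}
If $c\in\Delta$, $r\in K$ and $cr\in\Delta$, then $cr=c$.
\end{lemma}

\begin{proof}
Let $c=\Gamma p$ and $cr=\Gamma q$ with $p,q\in H$. Then $\gamma=prq^{-1}\in\Gamma$, and $H\gamma=Hrq^{-1}=Hqrq^{-1}$. By \eqref{eq:triple}, $H\gamma=Hb$ for some $b\in A$. Both $b$ and $qrq^{-1}$ lie in $K$, so $qrq^{-1}=b\in\Gamma$ by Lemma~\ref{lem:atmostone}. Hence $c=(cr)r=\Gamma qr=\Gamma(qrq^{-1})q=\Gamma q=cr$.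
\end{proof}

Here it matters that $A$ is closed under $*$. In Example~\ref{ex:kl} the subgroup $G_0=\langle x,y\rangle$ is generated by involutions, but $K\cap G_0$ does not contain $x*y=k$; and the distinct cosets $G_0$ and $G_0k=G_0h_k^{-1}$ both lie in the $H$-orbit of $G_0$.

We can now state the precise form of Theorem~\ref{thm:main}. Call a wall $(c,i)$ \emph{constrained} if $c\in\Delta$ and $i\in D$, and \emph{unconstrained} otherwise, and put
\[
U=\{(c,i)\in W:\ i\in X\text{ or }c\notin\Delta\}.
\]
Let $N$ be the graph with vertex set $\Delta$ and an edge joining $c$ to $ch_k$ for each $c\in\Delta$ and $k\in D$ with $ck\ne c$. Let $\pi_0(N)$ be its set of components and $[c]$ the component of $c$.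

\begin{theorem}[Rank formula]\label{thm:rank}
Every subloop $A$ of $B(X)$ is free, of rank $|U|+\bigl|\pi_0(N)\setminus\{[c_0]\}\bigr|$.
\end{theorem}

\begin{example}\label{ex:kernel}
Let $x,y\in X$ and $\varepsilon\colon B(X)\to C_2$ be as in Theorem~\ref{thm:cons}(1), and let $A=\ker\varepsilon$. Choose the well-ordering of $G_0$ to begin with $xy$. Since $xy\notin K(X)$, a letter $k$ with $d_k=xy$ is adjoined, and $k=x*y$. For $M=C_2$ the map $m\mapsto R_m$ is an isomorphism $C_2\to S_M$, so by Proposition~\ref{prop:model} $\varepsilon$ is the restriction to $K$ of a homomorphism $\Psi\colon G\to C_2$ with $\Psi(H)=0$. Let $I'=\{i\in I:\Psi(i)=1\}$; it contains $y$ and $k$ but not $x$. Since $C_2$ is abelian, $A=K\cap\ker\Psi$ consists of $1$ and all conjugates of letters in $I\setminus I'$. Hence $\Gamma$ is the normal closure of $I\setminus I'$, and $G/\Gamma\cong G(I')$. So $C$ is the Cayley graph of the infinite group $G(I')$, and every letter of $I\setminus I'$ is a wall at every vertex. On $G(I')$ the map induced by $\Psi$ is the parity of the length, so marked vertices have even length.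

Now let $X=\{x,y\}$ with the letters $k,l$ of Example~\ref{ex:kl}. Then $\Psi(l)=\Psi(xyxy)=0$. The orbit of $c_0$ under $\langle x,y,k,l\rangle$ is a line with vertices $v_j$, $j\in\mathbb{Z}$, where $v_0=c_0$, $v_{2m}k=v_{2m+1}$ and $v_{2m-1}y=v_{2m}$; see Figure~\ref{fig:line}. Since $x$ and $l$ fix all vertices, $h_k=kyx$ sends $v_{2m}$ to $v_{2m+2}$, and $h_l=lyxyx$ fixes every vertex. So the marked vertices on the line are exactly the $v_{2m}$, and each edge has one marked end, in agreement with Lemma~\ref{lem:key}. The constrained walls in the figure are the $(v_{2m},l)$.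
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=1cm]
\foreach \n in {-2,0,2} {
  \draw[very thick] (\n-1,0)--(\n,0) node[midway,above]{$y$};
  \draw[dashed] (\n,0)--(\n+1,0) node[midway,above]{$k$};}
\draw[dotted] (-3.5,0)--(-3,0);
\draw[dotted] (3,0)--(3.5,0);
\foreach \n in {-3,...,3} {
  \draw (\n,0)--(\n,0.5) node[above]{\scriptsize $x,l$};
  \node[below=3pt] at (\n,0) {$v_{\n}$};}
\foreach \n in {-2,0,2} \fill (\n,0) circle (2.5pt);
\foreach \n in {-3,-1,1,3} \filldraw[fill=white] (\n,0) circle (2.5pt);
\draw[->] (-1.9,-0.65) to[bend right=20] node[below]{$h_k$} (-0.1,-0.65);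
\draw[->] (0.1,-0.65) to[bend right=20] node[below]{$h_k$} (1.9,-0.65);
\end{tikzpicture}
\caption{Part of the tree of the subloop $\ker\varepsilon\le B(\{x,y\})$, where $\varepsilon(x)=0$, $\varepsilon(y)=1$, $k=x*y$ and $l=x*(yxy)$. The letters $x$ and $l$ fix every vertex (walls, drawn as stubs). The marked vertices are filled; $h_k=kyx$ shifts them along the line. Each edge has exactly one marked end.}
\label{fig:line}
\end{figure}

\section{Homomorphisms as solutions of local equations}\label{sec:hom}

Let $M\in\mathbf{B}_2$. A homomorphism $f\colon A\to M$ gives a labeling $\varphi(w)=f(r_w)$ of the walls by elements of $M$. We ask which labelings occur. It is convenient to let a labeling act along paths in the tree: crossing an edge does nothing, and meeting a wall $w$ applies $R_{\varphi(w)}$. Precisely, for $\varphi\colon W\to M$, $c\in C$ and $i\in I$ put $\Phi[c,i]=R_{\varphi(c,i)}$ if $(c,i)\in W$ and $\Phi[c,i]=1$ otherwise, and for a word put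
\[
\Phi[c,i_1\cdots i_m]=\Phi[c,i_1]\,\Phi[ci_1,i_2]\cdots\Phi[ci_1\cdots i_{m-1},i_m]\in S_M .
\]
We always have $\Phi[c,i]\,\Phi[ci,i]=1$: at a wall this is $R_{\varphi(c,i)}^2=1$, and otherwise both factors are $1$. So $\Phi[c,g]$ is defined for $g\in G$, and
\begin{equation}\label{eq:cocycle}
\Phi[c,gg']=\Phi[c,g]\,\Phi[cg,g'].
\end{equation}
If $\alpha\colon M\to M'$ is a homomorphism and $\Phi'$ belongs to $\alpha\circ\varphi$, then $\alpha(mR_y)=\alpha(m)R_{\alpha(y)}$ gives
\begin{equation}\label{eq:natural}
\alpha(m\,\Phi[c,g])=\alpha(m)\,\Phi'[c,g]\qquad(m\in M).
\end{equation}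
By \eqref{eq:cocycle}, $\Phi_0(g)=\Phi[c_0,g]$ defines a homomorphism $\Phi_0\colon\Gamma\to S_M$, and $\Phi_0(r_w)=R_{\varphi(w)}$ because geodesics meet no walls.

\begin{lemma}\label{lem:homwalls}
The map $f\mapsto\varphi$, $\varphi(w)=f(r_w)$, is a natural bijection from $\operatorname{Hom}(A,M)$ onto the set of labelings $\varphi\colon W\to M$ for which $\Phi_0(H\cap\Gamma)$ fixes $1\in M$.
\end{lemma}

\begin{proof}
Suppose $\Phi_0(H\cap\Gamma)$ fixes $1$, and put $f(a)=1\Phi_0(a)$ for $a\in A$. By Lemma~\ref{lem:walls} and the conjugation invariance of $K_M$ we have $\Phi_0(a)\in K_M$, so $\Phi_0(a)=R_{f(a)}$. Since $a*b\in Hab\cap\Gamma=(H\cap\Gamma)ab$, we get $f(a*b)=1\Phi_0(a)\Phi_0(b)=f(a)f(b)$. So $f$ is a homomorphism, and $f(r_w)=1R_{\varphi(w)}=\varphi(w)$.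

Conversely, let $f$ be a homomorphism and $\varphi(w)=f(r_w)$. We claim that $1\Phi_0(g)=f(b)$ whenever $g\in\Gamma$, $b\in A$ and $Hg=Hb$. We use induction on the length of $g$ in the generators $r_w$. For $g=1$ we have $b=1$. Otherwise write $g=g_1r_w$ with $g_1$ shorter, and let $Hg_1=Hb_1$ with $b_1\in A$, by \eqref{eq:triple}. Then $Hb=Hb_1r_w$, so $b=b_1*r_w$ and $f(b)=f(b_1)R_{\varphi(w)}=1\Phi_0(g_1)\Phi_0(r_w)=1\Phi_0(g)$. Taking $b=1$ shows that $\Phi_0(H\cap\Gamma)$ fixes $1$, and taking $g=b$ shows that $f$ is recovered from $\varphi$ by the first construction. So the two constructions are mutually inverse. Naturality holds because $(\alpha\circ f)(r_w)=\alpha(\varphi(w))$.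
\end{proof}

The condition in Lemma~\ref{lem:homwalls} is global: it concerns the group $H\cap\Gamma$, for which we have no generators. We do have generators $h_k$ of $H$, and $H\cap\Gamma$ is the stabilizer of $c_0$ in $H$. An element of $H\cap\Gamma$ is thus a closed walk $c_0,\,c_0h_k^{\pm1},\dots$ on the marked vertices, and the condition says that $1\in M$, transported along a closed walk, returns to $1$. Equivalently, the element of $M$ at which we arrive depends only on the marked vertex reached. We record this element as a new unknown $P(c)$. The condition then splits into one equation for each step of a walk.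

\begin{proposition}\label{prop:equations}
The set $\operatorname{Hom}(A,M)$ is in natural bijection with the set of pairs $(\varphi,P)$, where $\varphi\colon W\to M$ and $P\colon\Delta\to M$, that satisfy $P(c_0)=1$ and, for all $c\in\Delta$ and $k\in D$, the equation
\[
P(c)\,\Phi[c,k]=P(ch_k)\,\Phi[ch_k,d_k].\tag{$E_{c,k}$}
\]
\end{proposition}

The two sides of $(E_{c,k})$ transport a value of $P$ to the same vertex $ck=ch_kd_k$, once along $k$ and once along $d_k$.

\begin{proof}
By \eqref{eq:cocycle}, $\Phi[c,k]=\Phi[c,h_k]\,\Phi[ch_k,d_k]$. So $(E_{c,k})$ is the case $h=h_k$ of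
\begin{equation}\label{eq:transport}
P(ch)=P(c)\,\Phi[c,h].
\end{equation}
The set of $h\in H$ for which \eqref{eq:transport} holds for all $c\in\Delta$ is closed under products by \eqref{eq:cocycle}. It is closed under inverses, because \eqref{eq:transport} at $ch^{-1}$ reads $P(c)=P(ch^{-1})\Phi[ch^{-1},h]$ and $\Phi[ch^{-1},h]\,\Phi[c,h^{-1}]=1$. So the equations $(E_{c,k})$ together are equivalent to \eqref{eq:transport} for all $c\in\Delta$, $h\in H$.

Fix $\varphi$. If $P$ satisfies \eqref{eq:transport} and $P(c_0)=1$, then $P(c_0h)=1\Phi[c_0,h]$. So $P$ is unique, and for $h\in H\cap\Gamma$ we get $1\Phi_0(h)=P(c_0)=1$. Conversely, suppose $\Phi_0(H\cap\Gamma)$ fixes $1$. If $c_0h=c_0h_1$ with $h,h_1\in H$, then $h=h'h_1$ with $h'\in H\cap\Gamma$, and $1\Phi[c_0,h]=1\Phi_0(h')\Phi[c_0,h_1]=1\Phi[c_0,h_1]$. So $P(c_0h)=1\Phi[c_0,h]$ is well defined, and it satisfies \eqref{eq:transport} by \eqref{eq:cocycle}. Thus $(\varphi,P)\mapsto\varphi$ is a bijection onto the labelings of Lemma~\ref{lem:homwalls}. By \eqref{eq:natural}, composition with $\alpha$ preserves the equations, and the bijection commutes with it.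
\end{proof}

\section{Solving the equations}\label{sec:solve}

\subsection*{The equations on a line}
We return to Figure~\ref{fig:line} and solve the equations for the letters $k,l$ at the marked vertices of the line. Put $a_j=\varphi(v_j,x)$, $b_j=\varphi(v_j,l)$ and $p_m=P(v_{2m})$. The word $d_k=xy$ read from $v_{2m+2}$ meets the wall $(v_{2m+2},x)$, and $d_l=xyxy$ read from $v_{2m}$ meets $(v_{2m},x)$ and then $(v_{2m-1},x)$. So
\[
(E_{v_{2m},k})\colon\ \ p_m=p_{m+1}a_{2m+2},\qquad\qquad
(E_{v_{2m},l})\colon\ \ p_mb_{2m}=(p_ma_{2m})a_{2m-1}.
\]
Start from $p_0=1$ and choose all $a_j$ arbitrarily. Each $k$-edge carries one equation, which determines the value of $P$ on the side away from $v_0$: to the right $p_1=a_2$, $p_2=a_2a_4$, and so on; to the left $p_{-1}=a_0$, $p_{-2}=a_0a_{-2}$, and so on. Each constrained wall carries one equation, which determines its label $b_{2m}$ by left division. The labels $b_j$ with $j$ odd occur in no equation. So the solutions of these equations are parametrized freely by the labels of the unconstrained walls, and $N$ connects all marked vertices of the line.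

The equations at the constrained walls are relations between the generators $r_w$. At $v_0$ we get $b_0=a_0a_{-1}$, which is $l=x*(yxy)$. At $v_2$ we get $a_2b_2=a_1$, which is $(kyxyk)*(kylyk)=kxk$. This can be confirmed in $G$: we have $(kyxyk)(kylyk)=h_k\,lyk$, and $Hlyk=Hxyxk=Hkxk$ because $Hl=Hxyxy$ and $Hxy=Hk$.

One step of this computation does not generalize as it stands. We solved the equation on a $k$-edge for a single value $p_{m+1}$ and left the rest untouched. This was possible because no earlier equation involved $p_{m+1}$. For a letter of higher level, the values of $P$ and $\varphi$ on the far side of the edge are already tied together by the equations of lower levels; for instance, a change of $p_m$ now forces a change of $b_{2m}$. We need a way to adjust a whole solution at once, and the Bol identity provides it.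

\subsection*{Pieces and translations}
A \emph{piece of level $n$} is a $G_n$-orbit $Q\subseteq C$. It is the vertex set of a component of the subgraph of $C$ formed by the edges with colors in $I_n$. The level is part of the data of a piece, and we suppress it in the notation. Put $D_n=I_n\setminus X$ and
\[
W(Q)=\{(c,i)\in W:c\in Q,\ i\in I_n\},\qquad U(Q)=U\cap W(Q).
\]
For $k\in D_n$ the elements $d_k$ and $h_k$ lie in $G_n$, so $h_k$ preserves $\Delta\cap Q$. A labeling $\varphi\colon W(Q)\to M$ suffices to define $\Phi[c,g]$ for $c\in Q$ and $g\in G_n$. Let $\operatorname{Sol}_Q(M)$ be the set of pairs $\sigma=(\varphi,P)$, with $\varphi\colon W(Q)\to M$ and $P\colon\Delta\cap Q\to M$, that satisfy $(E_{c,k})$ for all $c\in\Delta\cap Q$ and $k\in D_n$. An \emph{evaluation} on $Q$ is a map of the form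
\[
e_{c,g}\colon\operatorname{Sol}_Q(M)\to M,\qquad e_{c,g}(\sigma)=P(c)\,\Phi[c,g]\qquad(c\in\Delta\cap Q,\ g\in G_n);
\]
it commutes with homomorphisms by \eqref{eq:natural}. For an evaluation $e$ and $x\in M$ let $\operatorname{Sol}_Q^{e=x}(M)$ be the set of $\sigma$ with $e(\sigma)=x$. We write $\operatorname{Sol}_Q^{c}(M)$ for the set of $\sigma$ with $P(c)=1$, which is the case $e=e_{c,1}$, $x=1$.

For $\sigma=(\varphi,P)$ and $y\in M$ define the \emph{translate} $\sigma^y=(\varphi^y,P^y)$ by
\[
\varphi^y(w)=(y\varphi(w))y,\qquad P^y(c)=P(c)y .
\]

\begin{lemma}\label{lem:translate}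
Let $Q$ be a piece, let $e,e'$ be evaluations on $Q$, and let $x,y\in M$.
\begin{enumerate}
\item[(a)] If $\sigma\in\operatorname{Sol}_Q(M)$, then $\sigma^y\in\operatorname{Sol}_Q(M)$, $(\sigma^y)^y=\sigma$ and $e(\sigma^y)=e(\sigma)y$. For a homomorphism $\alpha$ we have $\alpha(\sigma^y)=(\alpha\sigma)^{\alpha(y)}$.
\item[(b)] The map $(y,\sigma)\mapsto\sigma^y$ is a natural bijection $M\times\operatorname{Sol}_Q^{e=1}(M)\to\operatorname{Sol}_Q(M)$.
\item[(c)] The map $\sigma\mapsto(\sigma^{e'(\sigma)})^x$ is a bijection $\operatorname{Sol}_Q^{e=1}(M)\to\operatorname{Sol}_Q^{e'=x}(M)$. It is natural in the pair $(M,x)$: it commutes with $\alpha$ when $x$ is replaced by $\alpha(x)$.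
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:RRR}, $R_{\varphi^y(w)}=R_yR_{\varphi(w)}R_y$. Since $R_y^2=1$, it follows that $\Phi^y[c,g]=R_y\Phi[c,g]R_y$, and therefore
\[
P^y(c)\,\Phi^y[c,g]=P(c)\,R_yR_y\,\Phi[c,g]\,R_y=\bigl(P(c)\,\Phi[c,g]\bigr)y .
\]
So translation multiplies both sides of each $(E_{c,k})$, and each evaluation, by $y$ on the right. Translating twice conjugates $R_{\varphi(w)}$ by $R_y^2=1$ and sends $P(c)$ to $(P(c)y)y=P(c)$. The last formula holds because $\sigma^y$ is defined by products.

(b) If $e(\sigma)=1$, then $e(\sigma^y)=1y=y$. For any $\sigma'$ with $y=e(\sigma')$ we have $e(\sigma'^{\,y})=yy=1$. So $\sigma'\mapsto(e(\sigma'),\sigma'^{\,e(\sigma')})$ is the inverse map.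

(c) Let $e(\sigma)=1$, $y=e'(\sigma)$ and $\rho=\sigma^y$. Then $e'(\rho)=yy=1$ and $e(\rho)=1y=y$, so $\rho^{e(\rho)}=\sigma$. The same holds with $e$ and $e'$ exchanged. Hence $\sigma\mapsto\sigma^{e'(\sigma)}$ and $\rho\mapsto\rho^{e(\rho)}$ are mutually inverse bijections between $\operatorname{Sol}_Q^{e=1}(M)$ and $\operatorname{Sol}_Q^{e'=1}(M)$. Translation by $x$ is a bijection from $\operatorname{Sol}_Q^{e'=1}(M)$ to $\operatorname{Sol}_Q^{e'=x}(M)$, with translation by $x$ as inverse. Naturality in (b) and (c) follows from (a).
\end{proof}

So prescribing the value of one evaluation costs exactly one free parameter, whichever evaluation and value we take. Translation moves all evaluations on $Q$ simultaneously, so it cannot be used to prescribe two of them; this is why Lemma~\ref{lem:key} is needed below.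

\subsection*{From one level to the next}
For a piece $Q$ of level $n$ let $N(Q)$ be the subgraph of $N$ with vertex set $\Delta\cap Q$ and the edges from $c$ to $ch_k$ with $k\in D_n$, $ck\ne c$. Let $\Pi(Q)$ be its set of components, and for $c\in\Delta\cap Q$ put
\[
Y(Q,c)=U(Q)\sqcup\bigl(\Pi(Q)\setminus\{[c]\}\bigr).
\]

\begin{proposition}\label{prop:induction}
Let $Q$ be a piece of level $n$ and $c\in\Delta\cap Q$.
\begin{enumerate}
\item[(a)] There is a natural bijection $\theta\colon\operatorname{Sol}_Q^c(M)\to M^{Y(Q,c)}$.
\item[(b)] Let $\widehat Q\supseteq Q$ be the piece of level $n+1$ that contains $Q$. The map $\Pi(Q)\to\Pi(\widehat Q)$ induced by inclusion is injective, so that $Y(Q,c)$ is identified with a subset of $Y(\widehat Q,c)$. For every $\theta$ as in \textup{(a)} there is a natural bijection $\widehat\theta\colon\operatorname{Sol}_{\widehat Q}^c(M)\to M^{Y(\widehat Q,c)}$ under which restriction $\operatorname{Sol}_{\widehat Q}^c(M)\to\operatorname{Sol}_Q^c(M)$ becomes the projection $M^{Y(\widehat Q,c)}\to M^{Y(Q,c)}$.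
\end{enumerate}
\end{proposition}

\begin{proof}
At level $0$ we have $D_0=\emptyset$. There are no equations, $U(Q)=W(Q)$, and $N(Q)$ has no edges, so $\operatorname{Sol}_Q^c(M)=M^{W(Q)}\times M^{(\Delta\cap Q)\setminus\{c\}}$, which is (a). Statement (b) at level $n$ implies (a) at level $n+1$, since every marked vertex of a piece of level $n+1$ lies in a piece of level $n$. It remains to assume (a) for all pieces of level $n$ and all base points, and to prove (b). We rename the given piece $Q_0$; the letter $Q$ now ranges over the pieces of level $n$ contained in $\widehat Q$. Letters in $I_{n+1}\setminus I_n$, and walls and edges of these colors in $\widehat Q$, are called \emph{new}.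

\emph{The tree of pieces.} The edges with colors in $I_{n+1}$ make $\widehat Q$ a subtree of $C$, and the pieces $Q$ are the components that remain when the new edges are deleted. Let $\mathcal{T}$ be the graph whose vertices are the pieces $Q$ and whose edges are the new edges. It is connected. Deleting a new edge disconnects the subtree into two unions of pieces, so every edge of $\mathcal{T}$ is a bridge; in particular it joins two different pieces, and $\mathcal{T}$ is a tree.

\emph{The new equations.} A pair $(\varphi,P)$ on $\widehat Q$ consists of its restrictions $\sigma_Q$ to the pieces $Q$ and the labels of the new walls. The equations $(E_{c_1,k})$ with $k\in D_n$ say that $\sigma_Q\in\operatorname{Sol}_Q(M)$ for all $Q$. Now let $k$ be new and $c_1\in\Delta\cap\widehat Q$. Since $d_k\in G_n$ and $c_1h_kd_k=c_1k$, the marked vertex $c_1h_k$ lies in the same piece $Q'$ as $c_1k$, and the right side of $(E_{c_1,k})$ is the evaluation $e_{c_1h_k,d_k}(\sigma_{Q'})$. Let $Q$ be the piece that contains $c_1$. There are two cases.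

\emph{Wall: $c_1k=c_1$.} Then $Q'=Q$ and the equation reads $P(c_1)\,\varphi(c_1,k)=e_{c_1h_k,d_k}(\sigma_Q)$. Given $\sigma_Q$, it has exactly one solution $\varphi(c_1,k)$ because $M$ is a loop, and the solution is natural in $M$. The label $\varphi(c_1,k)$ occurs in no other equation on $\widehat Q$, since evaluations on pieces of level $n$ do not involve new walls. So the labels of the constrained new walls are determined and impose no condition on the $\sigma_Q$. The labels of the new walls at unmarked vertices occur in no equation; let $U^{\mathrm{new}}$ be the set of these walls.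

\emph{Edge: $c_1k\ne c_1$.} Then $Q$ and $Q'$ are joined in $\mathcal{T}$ by the edge $\{c_1,c_1k\}$, we have $\Phi[c_1,k]=1$, and the equation reads
\begin{equation}\label{eq:edge}
e_{c_1,1}(\sigma_Q)=e_{c_1h_k,d_k}(\sigma_{Q'}).
\end{equation}
It equates an evaluation on one end of the edge with an evaluation on the other. A new edge of color $k$ gives one such equation for each of its two vertices that is marked. By Lemma~\ref{lem:key} with $r=k$, at most one of them is marked. So \emph{each edge of $\mathcal{T}$ carries at most one equation \eqref{eq:edge}}, and these are the only conditions that link different pieces.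

\emph{Solving outward from the root.} Root $\mathcal{T}$ at $Q_0$. Each $Q\ne Q_0$ has a parent $Q^-$, and each edge of $\mathcal{T}$ joins exactly one $Q$ to its parent. Call $Q\ne Q_0$ \emph{tied} if this edge carries an equation, and \emph{loose} otherwise. For tied $Q$ the equation has the form $e_Q(\sigma_Q)=e_Q^-(\sigma_{Q^-})$, with evaluations based at marked vertices $c_Q\in Q$ and $c_Q^-\in Q^-$, where $\{c_Q,c_Q^-\}=\{c_1,c_1h_k\}$. To each piece we assign an index set $Z_Q$, such that the possible $\sigma_Q$, for given $\sigma_{Q^-}$, are naturally parametrized by $M^{Z_Q}$.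
\begin{itemize}
\item For the root, $\sigma_{Q_0}$ ranges over $\operatorname{Sol}_{Q_0}^c(M)$. We use the given $\theta$, and $Z_{Q_0}=Y(Q_0,c)$.
\item For loose $Q$, $\sigma_Q$ ranges over $\operatorname{Sol}_Q(M)$, and $Z_Q=U(Q)\sqcup\Pi(Q)$. If $Q$ contains a marked vertex $c'$, then $\operatorname{Sol}_Q(M)\cong M\times M^{Y(Q,c')}$ by Lemma~\ref{lem:translate}(b) and (a), and we index the first factor by $[c']$. If $Q$ contains none, then $\operatorname{Sol}_Q(M)=M^{W(Q)}$, $W(Q)=U(Q)$ and $\Pi(Q)=\emptyset$.
\item For tied $Q$, $\sigma_Q$ ranges over $\operatorname{Sol}_Q^{e_Q=x}(M)$ with $x=e_Q^-(\sigma_{Q^-})$. By Lemma~\ref{lem:translate}(c) and (a) this set is in bijection with $\operatorname{Sol}_Q^{c_Q}(M)\cong M^{Y(Q,c_Q)}$, naturally in $(M,x)$, and $Z_Q=Y(Q,c_Q)$.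
\end{itemize}
Send $\sigma\in\operatorname{Sol}_{\widehat Q}^c(M)$ to the family of the parameters of all $\sigma_Q$, together with the labels on $U^{\mathrm{new}}$. This map is natural. It is bijective: given the parameters, recursion on the distance from $Q_0$ in $\mathcal{T}$ produces exactly one family $(\sigma_Q)$ that has these parameters and satisfies all equations \eqref{eq:edge}, and the labels of the constrained new walls are then determined. So $\operatorname{Sol}_{\widehat Q}^c(M)\cong M^Z$ with $Z=U^{\mathrm{new}}\sqcup\bigsqcup_QZ_Q$, and restriction to $Q_0$ is the projection onto $M^{Y(Q_0,c)}$.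

\emph{Identifying the index set.} New letters are not in $X$, so $U(\widehat Q)=U^{\mathrm{new}}\sqcup\bigsqcup_QU(Q)$. Let $\Pi=\bigsqcup_Q\Pi(Q)$, and let $\Pi^\circ\subseteq\Pi$ be the complement of the set of components $[c_Q]\in\Pi(Q)$ with $Q$ tied. Then $\Pi(Q_0)\subseteq\Pi^\circ$ and $Z=U(\widehat Q)\sqcup(\Pi^\circ\setminus\{[c]\})$. The graph $N(\widehat Q)$ arises from the disjoint union of the $N(Q)$ by adding the edges from $c_1$ to $c_1h_k$ with $k$ new and $c_1k\ne c_1$, that is, one edge from $c_Q$ to $c_Q^-$ for each tied $Q$. So $\Pi(\widehat Q)$ is the quotient of $\Pi$ by the equivalence relation generated by $[c_Q]\sim[c_Q^-]$. Define $\lambda\colon\Pi\to\Pi$ by $\lambda([c_Q])=[c_Q^-]$ for tied $Q$ and as the identity on $\Pi^\circ$. Each nontrivial application of $\lambda$ moves one step closer to the root, so iterating $\lambda$ gives a retraction $\lambda^\infty\colon\Pi\to\Pi^\circ$. Every element is equivalent to its image under $\lambda^\infty$, and $\lambda^\infty([c_Q])=\lambda^\infty([c_Q^-])$, so $\lambda^\infty$ is constant on classes. Hence every class contains exactly one element of $\Pi^\circ$, and the natural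 map $\Pi^\circ\to\Pi(\widehat Q)$ is bijective. Its restriction to $\Pi(Q_0)$ is injective and sends $[c]$ to $[c]$. This identifies $Z$ with $Y(\widehat Q,c)$, compatibly with the inclusion of $Y(Q_0,c)$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:rank}]
Let $Q_n$ be the piece of level $n$ that contains $c_0$. Since $G=\bigcup G_n$ is transitive on $C$, the vertex set of $C$ is $\bigcup Q_n$, and $\Delta=\bigcup(\Delta\cap Q_n)$, $W=\bigcup W(Q_n)$. Each equation $(E_{c,k})$ belongs to the system of $Q_n$ for all large $n$. So a pair as in Proposition~\ref{prop:equations} is the same as a sequence of elements $\sigma_n\in\operatorname{Sol}_{Q_n}^{c_0}(M)$ in which $\sigma_n$ is the restriction of $\sigma_{n+1}$. Put $Y_n=Y(Q_n,c_0)$. By Proposition~\ref{prop:induction} we have $Y_0\subseteq Y_1\subseteq\cdots$, and we can choose natural bijections $\theta_n\colon\operatorname{Sol}_{Q_n}^{c_0}(M)\to M^{Y_n}$ successively so that restrictions become projections. A compatible sequence of maps $Y_n\to M$ is a map $Y\to M$, where $Y=\bigcup Y_n$. Hence $\operatorname{Hom}(A,M)\cong M^Y$ naturally in $M$, and $A\cong B(Y)$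 by Lemma~\ref{lem:yoneda}.

It remains to compute $Y$. We have $U=\bigcup U(Q_n)$. The graph $N$ is the increasing union of the graphs $N(Q_n)$, and two vertices lie in one component of $N$ if and only if they lie in one component of some $N(Q_n)$. So $\pi_0(N)$ is the direct limit of the sets $\Pi(Q_n)$, along injective maps that preserve $[c_0]$. Therefore $Y=U\sqcup(\pi_0(N)\setminus\{[c_0]\})$.
\end{proof}

\begin{example}\label{ex:second}
The second term of the rank formula can be nonzero. In Example~\ref{ex:kl} let $A=\{1,k\}$, which is free of rank one. Here $\Gamma=\langle k\rangle$ has order two, so by Lemma~\ref{lem:walls} there is just one wall, namely $(c_0,k)$. It is constrained, so $U=\emptyset$, and by Theorem~\ref{thm:rank} the graph $N$ has exactly two components. The mechanism is visible in $(E_{c_0,k})$: the word $d_k=xy$ meets no wall, so with $P(c_0)=1$ the equation reads $\varphi(c_0,k)=P(c_0yx)$. The label of the wall is determined by a value of $P$ that is a free parameter at level $0$.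
\end{example}

\section{Embeddings and projective loops}\label{sec:cons}

\begin{proof}[Proof of Theorem~\ref{thm:cons}]
(1) We use the model of Example~\ref{ex:kernel}. There $C$ has infinitely many vertices, and $(c,x)$ is a wall with $x\in X$ for every vertex $c$. So $U$ is infinite, and the rank of $\ker\varepsilon$ is infinite by Theorem~\ref{thm:rank}.

(2) If $Y\subseteq Z$, the homomorphism $B(Y)\to B(Z)$ that extends the inclusion is injective, because the homomorphism $B(Z)\to B(Y)$ that fixes $Y$ and sends $Z\setminus Y$ to $1$ is a left inverse. Hence $B(Y)$ embeds in $B(Z)$ whenever $|Y|\le|Z|$, and this settles the case $|Y|\le|X|$. Let $|Y|\le\aleph_0$, take $x\ne y$ in $X$, and let $\varepsilon\colon B(\{x,y\})\to C_2$ send $x$ to $0$ and $y$ to $1$. By (1), $\ker\varepsilon\cong B(Z)$ with $Z$ infinite, so $B(Y)$ embeds in $\ker\varepsilon\le B(\{x,y\})\le B(X)$. Conversely, every element of $B(X)$ is $1$ or a bracketed product of finitely many elements of $X$, so $|B(X)|\le\max(|X|,\aleph_0)$. If $B(Y)$ embeds in $B(X)$, then $|Y|\le|B(Y)|\le\max(|X|,\aleph_0)$. Finally, by Theorem~\ref{thm:main} every subloop of $B(X)$ is isomorphic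 to some $B(Y)$, which then embeds in $B(X)$; this gives the last statement.

(3) Recall that $F\in\mathbf{B}_2$ is \emph{projective} if for every surjective homomorphism $\beta\colon M\to M'$ in $\mathbf{B}_2$ every homomorphism $f\colon F\to M'$ has the form $\beta\circ g$ with $g\colon F\to M$, and that $F$ is a \emph{retract} of $B$ if there are homomorphisms $s\colon F\to B$ and $t\colon B\to F$ with $t\circ s=\mathrm{id}_F$. Free loops are projective, since $f$ can be lifted on the free generators. A retract $F$ of a projective loop $B$ is projective: lift $f\circ t$ to $g'\colon B\to M$ and take $g=g'\circ s$. A projective loop $F$ is a retract of a free loop: lift $\mathrm{id}_F$ along the surjection $B(F)\to F$ that extends the identity map of the set $F$. So the projective objects are the retracts of free loops, and free loops are among them. If $F$ is a retract of a free loop $B$, then $s$ is injective, so $F$ is isomorphic to the subloop $s(F)$ of $B$, which is free by Theorem~\ref{thm:main}.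
\end{proof}

\begin{thebibliography}{9}

\bibitem{GRS}
Alexandre Grishkov, Marina Rasskazova, Giliard Souza dos Anjos,
\emph{Free Bol loops of exponent two},
arXiv:2203.00808 (2022).

\end{thebibliography}
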